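\title{An equiangular tight frame of $121$ vectors in $\mathbb{C}^{33}$}

\begin{abstract}
We construct an explicit equiangular tight frame of $121$ vectors in $\mathbb{C}^{33}$. Its parameters satisfy none of the arithmetic conditions in a conjectured characterization of the pairs $(D,N)$, $N>2D>2$, for which an equiangular tight frame of $N$ vectors in $\mathbb{C}^D$ exists, so the conjecture is false. The frame is the orbit of a rank-three projection on $\mathbb{C}^{11}$ under the shift and modulation operators. We also compare the parameters $(rd,d^2)$ of such orbits with the conjecture, and we prove that no equiangular tight frame has $D^2-D+1<N<D^2$.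
\end{abstract}

\section{The problem and the counterexample}\label{sec:intro}

Let $N\ge D$ be positive integers. An \emph{equiangular tight frame} $\mathrm{ETF}(D,N)$ is a sequence $f_1,\dots,f_N$ of unit vectors in $\mathbb{C}^D$ that is \emph{tight}, meaning $\sum_n f_nf_n^*=\frac ND I$, and \emph{equiangular}, meaning that $|\langle f_n,f_{n'}\rangle|$ is the same for all $n\ne n'$. Tightness says that $\sum_n|\langle f_n,x\rangle|^2=\frac ND\|x\|^2$ for all $x$, so the definition makes sense in any $D$-dimensional inner product space.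

These frames solve a packing problem: place $N$ lines so that the smallest angle between two of them is as large as possible. For unit vectors $f_n$ put $T=\sum_nf_nf_n^*$. Then
\[
N+N(N-1)\max_{n\ne n'}|\langle f_n,f_{n'}\rangle|^2\ \ge\ \sum_{n,n'}|\langle f_n,f_{n'}\rangle|^2=\operatorname{tr}(T^2)\ \ge\ \frac{(\operatorname{tr}T)^2}{D}=\frac{N^2}{D}.
\]
This is the Welch bound $\max_{n\ne n'}|\langle f_n,f_{n'}\rangle|^2\ge\frac{N-D}{D(N-1)}$. Equality in the first step is equiangularity and equality in the last is tightness, so ETFs are exactly the sequences that attain the bound. For $N>D$ write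
\[
S=\Big[\frac{D(N-1)}{N-D}\Big]^{1/2};
\]
the inner products of distinct vectors of an $\mathrm{ETF}(D,N)$ have modulus $1/S$.

For which $(D,N)$ does an ETF exist? The case $D=1$ is trivial. The Gram matrix $\Gamma=(\langle f_n,f_{n'}\rangle)$ of an $\mathrm{ETF}(D,N)$ is $\frac ND$ times a projection of rank $D$, and for $N>D$ the matrix $\frac{N}{N-D}(I-\frac DN\Gamma)$ is the Gram matrix of an $\mathrm{ETF}(N-D,N)$; so one may assume $N\ge 2D$. Three simple observations suggest arithmetic conditions.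

\emph{The extreme case.} The Hermitian matrices $f_nf_n^*$ are linearly independent when $D\ge2$ (see Section~\ref{sec:gap}), so $N\le D^2$.

\emph{Difference sets.} Let $\Delta$ be a $D$-element subset of $\mathbb{Z}_N$ such that every nonzero residue is a difference $x-x'$ with $x,x'\in\Delta$ in exactly $\lambda$ ways. The vectors $f_n=D^{-1/2}(e^{2\pi i nx/N})_{x\in\Delta}$, $n\in\mathbb{Z}_N$, are tight, and $D^2|\langle f_n,f_{n'}\rangle|^2=D+\lambda\sum_{z\neq0}e^{2\pi i(n'-n)z/N}=D-\lambda$ for $n\ne n'$. Counting differences gives $\lambda=\frac{D(D-1)}{N-1}$, which is therefore an integer.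

\emph{Real frames.} If the $f_n$ are real, then $S(\Gamma-I)$ is an integer matrix with eigenvalues $-S$ and $S(\frac ND-1)$, of multiplicities $N-D$ and $D$. Its minimal polynomial is a monic integer quadratic. If that were irreducible over $\mathbb{Q}$, the characteristic polynomial would be a power of it and the multiplicities would agree. So for $N\ne2D$ both $S$ and $NS/D$ are integers.

The following definition strengthens these last two integrality conditions.

\begin{definition}
Let $N>D>1$ be integers and $L\in\{1,-1\}$. The pair $(D,N)$ is of \emph{type} $(K,L,S)$ if both $S$ and $K=\frac{NS}{D(S+L)}$ are integers. It is \emph{positive} if it is of type $(K,1,S)$, and \emph{negative} if it is of type $(K,-1,S)$, for some $K,S$.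
\end{definition}

Solving $\frac ND=\frac{K(S+L)}{S}$ and $N-1=S^2(\frac ND-1)$ for $D$ and $N$ gives the equivalent form $D=S((K-1)S+L)/K$, $N=(S+L)((K-1)S+L)$. The following conjecture is posed in \cite{FJ}.

\begin{quote}
\textbf{Conjecture.} \emph{If $N>2D>2$, an $\mathrm{ETF}(D,N)$ exists if and only if $N=D^2$, or $\frac{D(D-1)}{N-1}\in\mathbb{Z}$, or $(D,N)$ is positive or negative.}
\end{quote}

We refer to these as the conditions of the Conjecture. There is evidence for it at the top of the range: Theorem~\ref{thm:gap} shows that a gap below $N=D^2$ predicted by the Conjecture is really there, and for $D=3$ the Conjecture is true (Example~\ref{ex:three}). On the other hand, the argument for $S\in\mathbb{Z}$ used that the entries of $S(\Gamma-I)$ are integers, and for complex frames they are only unimodular.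

\begin{theorem}\label{thm:main}
An $\mathrm{ETF}(33,121)$ exists, and $(33,121)$ satisfies none of the conditions of the Conjecture.
\end{theorem}

The second assertion is arithmetic: $121\ne33^2$, $\frac{33\cdot32}{120}=\frac{44}5$, and $S^2=\frac{33\cdot120}{88}=45$ is not a square, so the pair has no type. Since $121>66>2$, the ``only if'' direction of the Conjecture fails. We do not decide the ``if'' direction; through the case $N=D^2$ it contains Zauner's conjecture.

Section~\ref{sec:orbit} reduces the existence of the frame to that of a rank-three projection on $\mathbb{C}^{11}$ and then, by symmetry, to a property of eleven real numbers. Section~\ref{sec:eleven} constructs the projection. Section~\ref{sec:family} compares the parameters produced by the method with the Conjecture, and Section~\ref{sec:gap} treats the range near $N=D^2$.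

\section{Frames from a projection}\label{sec:orbit}

An ETF of $N$ vectors imposes $\binom N2$ conditions; taking the frame to be a group orbit leaves at most $N-1$. Let $e_j$, $j\in\mathbb{Z}_d$, be the standard basis of $\mathbb{C}^d$, let $\omega=e^{2\pi i/d}$, and define
\[
Xe_j=e_{j+1},\qquad Ze_j=\omega^je_j,\qquad W_{p,q}=X^pZ^q\quad(p,q\in\mathbb{Z}_d).
\]
From $ZX=\omega XZ$ we get $W_{p,q}^*W_{p',q'}=\omega^{-q(p'-p)}W_{p'-p,\,q'-q}$. Also $\operatorname{tr}W_{p,q}=0$ for $(p,q)\ne(0,0)$. Hence the $d^2$ matrices $W_{p,q}/\sqrt d$ form an orthonormal basis of $\mathbb{C}^{d\times d}$ for the inner product $\langle M,M'\rangle=\operatorname{tr}(M^*M')$, and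
\begin{equation}\label{eq:parseval}
\sum_{p,q}|\operatorname{tr}(W_{p,q}^*M)|^2=d\,\|M\|^2\qquad(M\in\mathbb{C}^{d\times d}).
\end{equation}
The orbit of a vector under the $W_{p,q}$ has $d^2$ elements in $\mathbb{C}^d$, which is the case $N=D^2$. To reach other dimensions we let the $W_{p,q}$ act on a matrix. For a matrix $P$ with entries $P(j,k)$, the \emph{overlaps} are
\begin{equation}\label{eq:overlap}
\operatorname{tr}(PW_{p,q})=\sum_{j\in\mathbb{Z}_d}\omega^{qj}P(j,j+p),
\end{equation}
the Fourier transforms of the cyclic diagonals of $P$.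

\begin{lemma}\label{lem:orbit}
Let $P$ be an orthogonal projection of rank $r$ on $\mathbb{C}^d$, $0<r<d$. Then
\begin{equation}\label{eq:total}
\sum_{(p,q)\ne(0,0)}|\operatorname{tr}(PW_{p,q})|^2=r(d-r).
\end{equation}
If $|\operatorname{tr}(PW_{p,q})|$ is the same for all $(p,q)\ne(0,0)$, then the matrices $W_{p,q}P/\sqrt r$ form an $\mathrm{ETF}(rd,d^2)$ in the space $\{M\in\mathbb{C}^{d\times d}:MP=M\}$.
\end{lemma}

\begin{proof}
As $P$ is Hermitian, $|\operatorname{tr}(W_{p,q}^*P)|=|\operatorname{tr}(PW_{p,q})|$. So \eqref{eq:parseval} with $M=P$ has right side $dr$ and $(0,0)$ term $r^2$, which gives \eqref{eq:total}.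

The condition $MP=M$ says that $M$ vanishes on $\ker P$, so the space has dimension $rd$. Since $P=P^*=P^2$,
\[
|\langle W_{p,q}P,W_{p',q'}P\rangle|=|\operatorname{tr}(PW_{p,q}^*W_{p',q'}P)|=|\operatorname{tr}(PW_{p'-p,\,q'-q})|.
\]
This equals $r$ for equal indices and is constant otherwise, so we have equiangular unit vectors. If $MP=M$, then $\langle W_{p,q}P,M\rangle=\operatorname{tr}(W_{p,q}^*MP)=\operatorname{tr}(W_{p,q}^*M)$, and \eqref{eq:parseval} gives $\frac1r\sum_{p,q}|\langle W_{p,q}P,M\rangle|^2=\frac dr\|M\|^2$. This is tightness, since $\frac dr=\frac{d^2}{rd}$.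
\end{proof}

Thus tightness comes for free, and by \eqref{eq:total} the common squared overlap can only be $1/c$, where
\begin{equation}\label{eq:c}
c=\frac{d^2-1}{r(d-r)}.
\end{equation}

\begin{example}\label{ex:reflection}
Let $d=2r+1$, so that $c=4$, and let $Je_j=e_{-j}$. Then $P=\frac12(I-J)$ is the projection onto the span of the vectors $e_j-e_{-j}$, of rank $r$. By \eqref{eq:overlap}, $\operatorname{tr}(JW_{p,q})=\omega^{qj}$ for the unique $j$ with $2j=-p$, so $|\operatorname{tr}(PW_{p,q})|=\frac12$ for $(p,q)\ne(0,0)$. This gives an $\mathrm{ETF}(r(2r+1),(2r+1)^2)$ for every $r\geq1$. For $d=3$,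
\[
P=\frac12\begin{pmatrix}0&0&0\\0&1&-1\\0&-1&1\end{pmatrix}.
\]
The cyclic diagonals with $p=1$ and $p=2$ are $(0,-\frac12,0)$ and $(0,0,-\frac12)$, whose Fourier transforms have constant modulus $\frac12$; the main diagonal gives $\frac12(\omega^q+\omega^{2q})=-\frac12$ for $q\ne0$. The result is an $\mathrm{ETF}(3,9)$.
\end{example}

The frames of Example~\ref{ex:reflection} agree with the Conjecture (Theorem~\ref{thm:family} for $r\ge2$). For $(d,r)=(11,3)$ we have $c=5$, and Theorem~\ref{thm:main} follows once we find a rank-three projection on $\mathbb{C}^{11}$ whose $120$ nontrivial overlaps have squared modulus $\frac15$.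

In the case $d=3$ above, the diagonal $p=2$ repeats the diagonal $p=1$ because $P$ is symmetric, and the main diagonal could have been predicted from \eqref{eq:total}: the six overlaps with $p\neq0$ contribute $\frac64$ of the total $2$, and the other two are complex conjugates, so each contributes $\frac14$. The same mechanism works for larger $d$ if $P$ has one more symmetry. Recall that for a prime $d\equiv3\pmod4$ the nonzero squares form a subgroup $R$ of index two in $\mathbb{Z}_d^\times$ with $-1\notin R$, so that $\mathbb{Z}_d^\times$ is the disjoint union of $R$ and $-R$.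

\begin{lemma}\label{lem:flat}
Let $d\equiv3\pmod 4$ be prime and let $P$ be a real symmetric projection of rank $r$ on $\mathbb{C}^d$, $0<r<d$, with $P(gj,gk)=P(j,k)$ for all $g\in R$. Put $y_j=P(j,j+1)$. If
\[
\sum_jy_jy_{j+m}=0\quad\text{for all } m\ne0\qquad\text{and}\qquad\Big(\sum_jy_j\Big)^2=\frac1c,
\]
then $|\operatorname{tr}(PW_{p,q})|^2=\frac1c$ for all $(p,q)\ne(0,0)$.
\end{lemma}

\begin{proof}
Write $O(p,q)=\operatorname{tr}(PW_{p,q})$. Since $y$ is real,
\[
|O(1,q)|^2=\sum_m\omega^{qm}\sum_jy_jy_{j+m}=\sum_jy_j^2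
\]
is independent of $q$, and $q=0$ shows that it equals $\frac1c$. For $g\in R$, the substitution $j=gk$ in \eqref{eq:overlap} and the invariance of $P$ give
\begin{equation}\label{eq:scale}
O(gp,q)=\sum_k\omega^{qgk}P(gk,g(k+p))=O(p,gq).
\end{equation}
With $p=1$ this yields $|O(g,q)|^2=\frac1c$. The substitution $j=k+g$ and the symmetry of $P$ give $O(-g,q)=\sum_k\omega^{q(k+g)}P(k+g,k)=\omega^{qg}O(g,q)$. Because $-1\notin R$, this covers every $p\ne0$.

For $p=0$, \eqref{eq:scale} gives $O(0,gq)=O(0,q)$, and $O(0,-q)=\overline{O(0,q)}$ since the diagonal of $P$ is real. So $|O(0,q)|^2$ has one value $\beta_0$ for all $q\neq0$. By \eqref{eq:total}, $(d^2-d)\frac1c+(d-1)\beta_0=r(d-r)=(d^2-1)\frac1c$, whence $\beta_0=\frac1c$.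
\end{proof}

The projection $\frac12(I-J)$ has the required symmetries, and for it $y_j=-\frac12$ if $j=\frac{d-1}2$ and $y_j=0$ otherwise: the autocorrelations vanish because $y$ is supported at one point. For $(d,r)=(11,3)$ they will vanish by cancellation.

\section{A rank-three projection on $\mathbb{C}^{11}$}\label{sec:eleven}

Let $d=11$, so $R=\{1,3,4,5,9\}$ and $-R=\{2,6,7,8,10\}$.

\subsection{The shape of an invariant projection}

Invariance under $R$ means that $P$ commutes with the permutations $j\mapsto gj$, so $P$ preserves, for each character $\psi$ of $R$, the space $E_\psi$ of vectors $x$ with $x(gj)=\psi(g)x(j)$ for all $g\in R$. The orbits of $R$ are $\{0\}$, $R$, $-R$, so $E_\psi$ has dimension $3$ for trivial $\psi$ and dimension $2$ for each of the four others. Complex conjugation exchanges $E_\psi$ and $E_{\bar\psi}$, so a real $P$ has the same rank on both. A real invariant projection of rank three is therefore either the projection onto $E_1$, which fails because its entries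 are nonnegative and $y_3y_4=\frac1{25}$, or $uu^*+vv^*+\bar v\bar v^{\,*}$ with a real $u\in E_1$ and $v\in E_\psi$, $\psi\neq1$. Here $u$ and the line through $v$ carry two real parameters each, while Lemma~\ref{lem:flat} imposes six equations: five autocorrelations and the sum. Counting does not promise a solution; we exhibit one and verify it.

Let $\zeta=e^{2\pi i/5}$. The powers $2^0,\dots,2^9$ modulo $11$ are $1,2,4,8,5,10,9,7,3,6$, so $\chi(2^m)=\zeta^m$ defines a character of $\mathbb{Z}_{11}^\times$. Write $\chi(j)=\zeta^{e(j)}$ with $e(j)\in\mathbb{Z}_5$: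
\[
\begin{array}{c|ccccc|ccccc}
j&1&3&4&5&9&2&6&7&8&10\\\hline
e(j)&0&3&2&4&1&1&4&2&3&0
\end{array}
\]

\begin{lemma}\label{lem:shape}
Let $u_0,u_+,u_-$ be real, $a_+,a_->0$ and $b\in\mathbb{C}$, with
\begin{equation}\label{eq:constraints}
u_0^2+5(u_+^2+u_-^2)=1,\qquad a_++a_-=\tfrac25,\qquad |b|^2=a_+a_-.
\end{equation}
Put $x_m=u_+u_-+\operatorname{Re}(b\zeta^m)$ for $m\in\mathbb{Z}_5$. There is a real symmetric projection $P$ of rank three on $\mathbb{C}^{11}$, with $P(gj,gk)=P(j,k)$ for $g\in R$, whose entries $y_j=P(j,j+1)$ are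
\begin{equation}\label{eq:entries}
\begin{aligned}
&y_0=u_0u_+,\quad y_3=u_+^2+a_+\cos\tfrac{2\pi}5,\quad y_4=u_+^2+a_+\cos\tfrac{4\pi}5,\\
&y_{10}=u_0u_-,\quad y_7=u_-^2+a_-\cos\tfrac{2\pi}5,\quad y_6=u_-^2+a_-\cos\tfrac{4\pi}5,\\
&y_1=x_{-1},\quad y_2=x_2,\quad y_5=x_0,\quad y_8=x_{-2},\quad y_9=x_1.
\end{aligned}
\end{equation}
\end{lemma}

\begin{proof}
Let $\alpha=\sqrt{a_+/2}$ and $\beta=\bar b/(2\alpha)$. Then $|\alpha|^2=\frac{a_+}2$, $|\beta|^2=\frac{|b|^2}{2a_+}=\frac{a_-}2$ and $\alpha\bar\beta=\frac b2$. Let $u$ take the values $u_0,u_+,u_-$ on $\{0\},R,-R$, and let $v$ equal $0$, $\alpha\chi$, $\beta\chi$ on these sets. By \eqref{eq:constraints}, $\|u\|^2=1$ and $\|v\|^2=\frac52(a_++a_-)=1$. The exponent $e$ takes each value in $\mathbb{Z}_5$ once on $R$ and once on $-R$, so $\chi$, $\bar\chi$ and $\chi^2$ sum to zero over each of these sets. Hence $u,v,\bar v$ are orthonormal, and $P=uu^*+vv^*+\bar v\bar v^{\,*}$ is a projection of rank three with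
\[
P(j,k)=u(j)u(k)+2\operatorname{Re}\big(v(j)\overline{v(k)}\big).
\]
It is real and symmetric, and it is invariant because $u(gj)=u(j)$ and $v(gj)=\chi(g)v(j)$ for $g\in R$. We have $P(0,j)=u_0u_\pm$ for $j\in\pm R$, which gives $y_0$ and $y_{10}$. For $j,k\ne0$ and $m=e(j)-e(k)$,
\[
P(j,k)=u_\pm^2+a_\pm\cos\tfrac{2\pi m}5\ \ (j,k\in\pm R),\qquad P(j,k)=x_m\ \ (j\in R,\ k\in-R).
\]
The pairs $(3,4),(4,5)$ lie in $R$ with $m=1,-2$, and $(6,7),(7,8)$ lie in $-R$ with $m=2,-1$. The remaining entries are $y_1=P(1,2)$, $y_2=P(3,2)$, $y_5=P(5,6)$, $y_8=P(9,8)$, $y_9=P(9,10)$, written with the element of $R$ first, and $m=-1,2,0,-2,1$.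
\end{proof}

\subsection{A sequence with vanishing autocorrelations}

We first describe the sequence $y$ to aim for, and then realize it in the form \eqref{eq:entries}. Let
\[
\phi=\frac{1+\sqrt5}2,\qquad\tau=\sqrt{1+4\phi}>1,\qquad \eta=\frac1{2\sqrt5\,\tau^2}.
\]
All computations reduce to $\phi^2=\phi+1$. We use
\begin{equation}\label{eq:phi}
\begin{gathered}
\sqrt5=2\phi-1,\quad\phi^3=1+2\phi,\quad\phi^6=5+8\phi,\\
\phi\tau^2=4+5\phi,\quad\phi^2\tau^2=5+9\phi,\quad(\phi-1)\tau^2=3+\phi.
\end{gathered}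
\end{equation}
Define
\[
A_\pm=1+2\phi\pm\tau,\qquad B_\pm=\phi-2\pm\phi\tau,\qquad G=-2\phi .
\]

\begin{lemma}\label{lem:auto}
The sequence
\begin{equation}\label{eq:target}
(y_0,\dots,y_{10})=\eta\,(A_+,B_-,A_+,A_+,G,G,G,A_-,A_-,B_+,A_-)
\end{equation}
satisfies $\sum_jy_j=\frac1{\sqrt5}$ and $\sum_jy_jy_{j+m}=0$ for all $m\ne0$ in $\mathbb{Z}_{11}$.
\end{lemma}

\begin{proof}
The sum is $\eta\,[3(2+4\phi)-6\phi+(2\phi-4)]=\eta(2+8\phi)=2\eta\tau^2=\frac1{\sqrt5}$.

Let $\rho_m=\eta^{-2}\sum_jy_jy_{j+m}$. As $\rho_{-m}=\rho_m$, it suffices to take $m=1,\dots,5$. Row $m$ of the following array is $\eta^{-1}(y_{j+m})_{j=0}^{10}$, and $\rho_m$ is the dot product of rows $0$ and $m$.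
\[
\begin{array}{c|ccccccccccc}
0&A_+&B_-&A_+&A_+&G&G&G&A_-&A_-&B_+&A_-\\\hline
1&B_-&A_+&A_+&G&G&G&A_-&A_-&B_+&A_-&A_+\\
2&A_+&A_+&G&G&G&A_-&A_-&B_+&A_-&A_+&B_-\\
3&A_+&G&G&G&A_-&A_-&B_+&A_-&A_+&B_-&A_+\\
4&G&G&G&A_-&A_-&B_+&A_-&A_+&B_-&A_+&A_+\\
5&G&G&A_-&A_-&B_+&A_-&A_+&B_-&A_+&A_+&G
\end{array}
\]
Reversing row $0$ has the same effect as replacing $\tau$ by $-\tau$, and reversal preserves autocorrelations; accordingly the products occur in combinations that are even in $\tau$. The next table lists these combinations, one quarter of their values, and their multiplicities in each $\rho_m$.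
\[
\begin{array}{l|c|ccccc}
&\text{value}/4&\rho_1&\rho_2&\rho_3&\rho_4&\rho_5\\\hline
A_+^2+A_-^2=2(\phi^6+\tau^2)&3+6\phi&1&1&1&0&0\\
A_+A_-=\phi^6-\tau^2&1+\phi&1&0&2&3&3\\
G^2=4\phi^2&1+\phi&2&1&0&0&0\\
G(A_++A_-)=-4\phi(1+2\phi)&-2-3\phi&1&2&2&2&2\\
G(B_++B_-)=-4\phi(\phi-2)&-1+\phi&0&0&1&1&1\\
A_+B_-+A_-B_+=2(-\phi-\phi\tau^2)&-2-3\phi&2&1&0&0&0\\
A_+B_++A_-B_-=2(-\phi+\phi\tau^2)&2+2\phi&0&1&0&1&1\\
B_+B_-=(\phi-2)^2-\phi^2\tau^2&-3\phi&0&0&1&0&0
\end{array}
\]
The values follow from \eqref{eq:phi}, $(1+2\phi)(\phi-2)=-\phi$ and $(\phi-2)^2=5-3\phi$. Adding up,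
\begin{align*}
\rho_1/4&=(3+1+2-2-4)+(6+1+2-3-6)\phi=0,\\
\rho_2/4&=(3+1-4-2+2)+(6+1-6-3+2)\phi=0,\\
\rho_3/4&=(3+2-4-1)+(6+2-6+1-3)\phi=0,\\
\rho_4/4=\rho_5/4&=(3-4-1+2)+(3-6+1+2)\phi=0.\qedhere
\end{align*}
\end{proof}

\subsection{Realizing the sequence}

The numbers $2\cos\frac{2\pi}5=\zeta+\zeta^{-1}$ and $2\cos\frac{4\pi}5=\zeta^2+\zeta^{-2}$ are the roots of $t^2+t-1$. With $s=\sin\frac{4\pi}5=2\sin\frac{2\pi}5\cos\frac{2\pi}5$ this gives
\[
2\cos\tfrac{2\pi}5=\phi-1,\qquad2\cos\tfrac{4\pi}5=-\phi,\qquad\sin\tfrac{2\pi}5=\phi s,\qquad s^2=\tfrac{3-\phi}4 .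
\]
The target \eqref{eq:target} leaves little choice for the parameters in \eqref{eq:entries}. For instance $y_3-y_4=\frac{\sqrt5}2a_+$ must equal $\eta(A_+-G)=\eta(\tau^2+\tau)$, which determines $a_+$; and $\frac52b$ must be the first Fourier coefficient of the five prescribed values $x_m$. We set
\begin{equation}\label{eq:constants}
\begin{gathered}
u_0=\frac\phi\tau,\qquad u_\pm=\frac{A_\pm}{2\sqrt5\,\phi\tau},\qquad a_\pm=\frac15\Big(1\pm\frac1\tau\Big),\\
b=\frac{2\eta}5\big[(1-7\phi)-2i\tau s(\phi+2)\big].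
\end{gathered}
\end{equation}
It remains to check the constraints \eqref{eq:constraints}, which make $P$ a projection, and the eleven entries.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The constraints.} Since $\phi^6+\tau^2=6+12\phi=6\phi^3$, we have $A_\pm^2=(\phi^3\pm\tau)^2=2\phi^3(3\pm\tau)$; also $A_+A_-=4\phi^2$ by the table above. Therefore
\begin{equation}\label{eq:u}
u_\pm^2=\frac{3\phi}{10\tau^2}\pm\frac\phi{10\tau},\qquad u_+u_-=\frac1{5\tau^2},
\end{equation}
and $u_0^2+5(u_+^2+u_-^2)=(\phi^2+3\phi)/\tau^2=1$. Next, $a_\pm>0$ because $\tau>1$, $a_++a_-=\frac25$, and $a_+a_-=\frac{\tau^2-1}{25\tau^2}=\frac{4\phi}{25\tau^2}$. For $|b|^2$ we compute $(1-7\phi)^2=50+35\phi$ and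
\[
4\tau^2s^2(\phi+2)^2=(1+4\phi)(3-\phi)(5+5\phi)=(7\phi-1)(5+5\phi)=30+65\phi .
\]
The sum is $80+100\phi=20\phi\tau^2$. With $\eta^2=\frac1{20\tau^4}$ we obtain $|b|^2=\frac{4\phi}{25\tau^2}=a_+a_-$. So Lemma~\ref{lem:shape} applies; let $P$ be the projection it provides.

\emph{The entries $y_0,y_{10}$.} By \eqref{eq:constants}, $u_0u_\pm=\eta A_\pm$.

\emph{The entries $y_3,y_4,y_6,y_7$.} Write $\eta=\frac{2\phi-1}{10\tau^2}$. From $(2\phi-1)(2\phi+1)=3+4\phi$ and $2\phi(2\phi-1)=4+2\phi$,
\[
\eta A_\pm=\frac{3+4\phi}{10\tau^2}\pm\frac{2\phi-1}{10\tau},\qquad\eta G=-\frac{4+2\phi}{10\tau^2}.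
\]
By \eqref{eq:u} and \eqref{eq:phi},
\begin{align*}
u_\pm^2+a_\pm\frac{\phi-1}2&=\frac{3\phi+(\phi-1)\tau^2}{10\tau^2}\pm\frac{\phi+(\phi-1)}{10\tau}=\eta A_\pm,\\
u_\pm^2-a_\pm\frac{\phi}2&=\frac{3\phi-\phi\tau^2}{10\tau^2}\pm\frac{\phi-\phi}{10\tau}=\eta G .
\end{align*}
So $y_3=\eta A_+$, $y_7=\eta A_-$ and $y_4=y_6=\eta G$.

\emph{The entries $y_1,y_2,y_5,y_8,y_9$.} We must show $x_m=\eta z_m$, where
\[
z_0=G,\quad z_{\pm1}=B_\pm,\quad z_{\pm2}=A_\pm .
\]
As a function of $m\in\mathbb{Z}_5$, $x_m$ has frequencies $0,\pm1$ only, so we compute $\hat z_k=\sum_mz_m\zeta^{-km}$. We use $B_++B_-=2(\phi-2)$, $B_+-B_-=2\phi\tau$, $A_++A_-=2(1+2\phi)$, $A_+-A_-=2\tau$, and, for $k=2$, $\cos\frac{8\pi}5=\cos\frac{2\pi}5$ and $\sin\frac{8\pi}5=-\phi s$: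
\begin{align*}
\hat z_0&=-2\phi+2(\phi-2)+2(1+2\phi)=4\phi-2=2\sqrt5,\\
\operatorname{Re}\hat z_1&=-2\phi+(\phi-2)(\phi-1)-(1+2\phi)\phi=-2\phi+(3-2\phi)-(2+3\phi)=1-7\phi,\\
\operatorname{Im}\hat z_1&=-2\phi\tau\cdot\phi s-2\tau\cdot s=-2\tau s(\phi+2),\\
\operatorname{Re}\hat z_2&=-2\phi-(\phi-2)\phi+(1+2\phi)(\phi-1)=-2\phi+(\phi-1)+(\phi+1)=0,\\
\operatorname{Im}\hat z_2&=-2\phi\tau\cdot s+2\tau\cdot\phi s=0.
\end{align*}
Thus $\eta\hat z_0=\tau^{-2}$, $\eta\hat z_1=\frac52b$ and $\hat z_2=0$. Since $z$ is real, $\hat z_{-k}=\overline{\hat z_k}$, and Fourier inversion with \eqref{eq:u} gives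
\[
\eta z_m=\tfrac\eta5\big(\hat z_0+2\operatorname{Re}(\hat z_1\zeta^m)\big)=\tfrac1{5\tau^2}+\operatorname{Re}(b\zeta^m)=x_m .
\]
Hence $y_1=\eta B_-$, $y_2=\eta A_+$, $y_5=\eta G$, $y_8=\eta A_-$, $y_9=\eta B_+$.

\emph{Conclusion.} The entries $P(j,j+1)$ are given by \eqref{eq:target}. By Lemmas~\ref{lem:auto} and~\ref{lem:flat} with $c=5$, all nontrivial overlaps have squared modulus $\frac15$, and Lemma~\ref{lem:orbit} yields an $\mathrm{ETF}(33,121)$; its inner products have modulus $\frac1{3\sqrt5}=\frac1{\sqrt{45}}$. The arithmetic assertion was verified after the statement of the theorem.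
\end{proof}

\section{The parameters $(rd,d^2)$}\label{sec:family}

The failure of the conditions at $(33,121)$ is typical of the parameters in Lemma~\ref{lem:orbit} when the number $c$ of \eqref{eq:c} is an integer. Replacing $P$ by $I-P$ exchanges $r$ and $d-r$ and only changes the sign of the nontrivial overlaps, and $r<d/2$ is the condition $N>2D$. For $r=1$ we have $N=D^2$. So the range of interest is $2\le r<d/2$.

\begin{theorem}\label{thm:family}
Let $2\le r<d/2$ be integers such that $c=\frac{d^2-1}{r(d-r)}$ is an integer. Then $(D,N)=(rd,d^2)$ satisfies $N>2D>2$. It satisfies one of the conditions of the Conjecture if and only if $c=4$, that is, $d=2r+1$; in that case it is positive of type $(2,1,2r)$. Consequently, if $2\le r<\frac{d-1}2$ and $c\in\mathbb{Z}$, every rank-$r$ projection $P$ on $\mathbb{C}^d$ for which all $|\operatorname{tr}(PW_{p,q})|$, $(p,q)\ne(0,0)$, are equal gives a counterexample to the Conjecture. Theorem~\ref{thm:main} is the case $(d,r,c)=(11,3,5)$, which has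 the smallest $d$ among such triples.
\end{theorem}

\begin{proof}
The inequalities $d^2>2rd>2$ hold by hypothesis. Since $4r(d-r)=d^2-(d-2r)^2\le d^2-1$, we have $c\ge4$, with equality exactly when $d=2r+1$. We go through the conditions. First, $D^2=r^2d^2\ne N$ because $r\ne1$.

\emph{Divisibility.} Let $t=d-r$. Expanding $(r+t)^2-1=crt$ gives $r^2-1=(c-2)rt-t^2$, so $rd-1=r^2-1+rt=t((c-1)r-t)=t(cr-d)$. Hence
\[
\frac{D(D-1)}{N-1}=\frac{rd\cdot t(cr-d)}{crt}=rd-\frac{d^2}c .
\]
As $c$ is an integer dividing $d^2-1$, it is coprime to $d$; as $c>1$, the quotient is not an integer.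

\emph{Types.} Here $S^2=\frac{r(d^2-1)}{d-r}=r^2c$. So $S\in\mathbb{Z}$ requires $c=k^2$ with an integer $k\ge2$, and then $S=kr$ and $K=\frac{dk}{kr+L}$. If $k=2$, then $d=2r+1$, and $L=1$ gives $K=2$. Let $k\ge3$ and suppose $K\in\mathbb{Z}$. Since $\gcd(kr+L,k)=1$, we have $d=x(kr+L)$ with an integer $x\ge1$. The equation $d^2-1=k^2r(d-r)$ can be written as $d(k^2r-d)=(kr-L)(kr+L)$. Dividing by $kr+L$ gives $x(k^2r-d)=kr-L$. So $x$ divides $kr-L$, and substituting $d$,
\begin{equation}\label{eq:dioph}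
kr(x^2-kx+1)=L(1-x^2).
\end{equation}
We compare sizes, according to the position of $x$ relative to $k$.
\begin{itemize}
\item If $x=1$, then \eqref{eq:dioph} reads $kr(2-k)=0$, contrary to $k\ge3$.
\item If $2\le x<k$, then $x^2-kx+1=1-x(k-x)\le1-x<0$. So $L=1$ and $x^2-1=kr(x(k-x)-1)\ge(x+1)r(x-1)>x^2-1$, using $r\ge2$.
\item If $x=k$, then $kr=L(1-k^2)$, so $k$ divides $1$.
\item If $x>k$, then $x^2-kx+1=x(x-k)+1\ge x+1>0$. So $L=-1$ and $x^2-1\ge kr(x+1)$, that is, $x\geq kr+1$. But $x$ divides $kr+1$, so $x=kr+1$ and equality holds, which forces $x-k=1$. Then $kr=k$, contrary to $r\ge2$.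
\end{itemize}
Every case is contradictory, so for $c\neq4$ the pair has no type. This proves the equivalence. If $r<\frac{d-1}2$, then $d\neq 2r+1$, and the statement on counterexamples follows from Lemma~\ref{lem:orbit}.

\emph{The smallest $d$.} Let $d\le11$ and $2\le r<\frac{d-1}2$, so that $r\le4$ and $d-r>r+1$. If $c\in\mathbb{Z}$, then $d-r$ divides $d^2-1$, hence $r^2-1$, because $d\equiv r\pmod{d-r}$. For $r=2$, no divisor of $3$ exceeds $3$. For $r=3$, the only divisor of $8$ exceeding $4$ is $8$, so $d=11$. For $r=4$, the only divisor of $15$ exceeding $5$ is $15$, so $d=19>11$.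
\end{proof}

\section{The gap below $N=D^2$}\label{sec:gap}

For $N>D^2-D+1$ the only pair admitted by the Conjecture is $N=D^2$. Indeed $0<\frac{D(D-1)}{N-1}<1$, and $S^2=D+\frac{D(D-1)}{N-D}$ is not an integer for $N\neq D^2$: the fraction lies strictly between $1$ and $\frac D{D-1}\le2$ when $D^2-D+1<N<D^2$, and strictly between $0$ and $1$ when $N>D^2$. So the Conjecture predicts a gap between $D^2-D+1$ and $D^2$.

\begin{theorem}\label{thm:gap}
Let $D\ge2$.
\begin{itemize}
\item[(a)] If an $\mathrm{ETF}(D,N)$ exists with $D<N<D^2$, then $N\le D^2-D+1$. Equality occurs whenever $D-1$ is a prime power.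
\item[(b)] Let $N=D^2-D+1$. For every $\mathrm{ETF}(D,N)$ there is an orthonormal basis in which all entries of all its vectors have modulus $D^{-1/2}$. Moreover, an $\mathrm{ETF}(D,N)$ exists if and only if there are unimodular functions $\theta_1,\dots,\theta_D$ on an $N$-point set such that the functions $1$ and $\theta_a\overline{\theta_b}$ $(a\ne b)$ are pairwise orthogonal.
\end{itemize}
\end{theorem}

Let $f_1,\dots,f_N$ be an $\mathrm{ETF}(D,N)$ with $N>D\ge2$, let $P_n=f_nf_n^*$, and put
\[
\gamma=\frac{N-D}{D(N-1)},\qquad 1-\gamma=\frac{N(D-1)}{D(N-1)}>0.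
\]
In the real space of Hermitian $D\times D$ matrices, which has dimension $D^2$ and inner product $\operatorname{tr}(MM')$, the Gram matrix of the $P_n$ has $1$ on the diagonal and $\gamma$ elsewhere. Its eigenvalues $1-\gamma$ and $1+(N-1)\gamma$ are positive, so the $P_n$ are linearly independent and $N\le D^2$. This argument sees only the inner products of the $P_n$. To exclude values just below $D^2$ we must use more fully that the $P_n$ have rank one, and we do so through the identity $\operatorname{tr}(P_nM)P_n=P_nMP_n$. It constrains the orthogonal complement of the $P_n$, which is small when $N$ is close to $D^2$. Let $\ell=D^2-N$ and let $H_1,\dots,H_\ell$ be an orthonormal basis of that complement. The $H_k$ are traceless, since $I=\frac DN\sum_nP_n$ is in the span of the $P_n$.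

\begin{lemma}\label{lem:identity}
Let $\Pi(M)=\sum_{k=1}^\ell\operatorname{tr}(H_kM)H_k$ and $\mu=\frac{\ell}{D(D-1)}$. For all $M\in\mathbb{C}^{D\times D}$,
\begin{align}
\sum_n\operatorname{tr}(P_nM)P_n&=(1-\gamma)\Big(M-\Pi(M)-\frac{\operatorname{tr}M}DI\Big)+\frac N{D^2}\operatorname{tr}(M)I,\label{eq:frame}\\
\Pi(M)+\mu\operatorname{tr}(M)I&=\sum_{k=1}^\ell H_kMH_k+\mu M.\label{eq:key}
\end{align}
\end{lemma}

\begin{proof}
Let $\Psi(M)$ be the left side of \eqref{eq:frame}. The Hermitian matrices are the orthogonal sum of the span of the $H_k$, the line $\mathbb{R}I$, and the space $V_0$ of sums $\sum_n\xi_nP_n$ with $\sum_n\xi_n=0$, whose elements are traceless. Now $\Psi(H_k)=0$ and $\Psi(I)=\frac NDI$, and $\Psi$ is multiplication by $1-\gamma$ on $V_0$ because $\operatorname{tr}(P_m\sum_n\xi_nP_n)=(1-\gamma)\xi_m+\gamma\sum_n\xi_n$. The components of a Hermitian $M$ are $\Pi(M)$, $\frac{\operatorname{tr}M}DI$ and the remainder, so \eqref{eq:frame} holds for Hermitian $M$, and for all $M$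 by complex linearity.

To use the rank-one identity we need an operation that turns $M\mapsto\operatorname{tr}(BM)C$ into $M\mapsto CMB$. With matrix units $E_{ab}$, define for a linear map $\Phi$ on $\mathbb{C}^{D\times D}$
\[
\Phi^\sharp(M)=\sum_{a,b}\Phi(E_{ab})\,M\,E_{ba}.
\]
This is linear in $\Phi$. If $\Phi(M)=\operatorname{tr}(BM)C$, then $\Phi(E_{ab})=B(b,a)\,C$ and $\Phi^\sharp(M)=CMB$. Let $\Lambda(M)=\operatorname{tr}(M)I$. Then $\Lambda^\sharp=\mathrm{id}$, and $\mathrm{id}^\sharp=\Lambda$ because $\sum_{a,b}E_{ab}ME_{ba}=\operatorname{tr}(M)I$. Further $\Pi^\sharp(M)=\sum_kH_kMH_k$, and $\Psi^\sharp=\Psi$ because $P_nMP_n=(f_n^*Mf_n)P_n=\operatorname{tr}(P_nM)P_n$. Apply $\sharp$ to \eqref{eq:frame} and subtract the result from \eqref{eq:frame}: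
\[
0=(1-\gamma)\Big(\frac{D+1}D(\mathrm{id}-\Lambda)-\Pi+\Pi^\sharp\Big)-\frac N{D^2}(\mathrm{id}-\Lambda).
\]
Since $\frac N{D^2(1-\gamma)}=\frac{N-1}{D(D-1)}$ and $\frac{D+1}D-\frac{N-1}{D(D-1)}=\frac{D^2-N}{D(D-1)}=\mu$, we get $\Pi-\Pi^\sharp=\mu(\mathrm{id}-\Lambda)$, which is \eqref{eq:key}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
\emph{The bound in (a).} Put $M=P_1$ in \eqref{eq:key}. Since $\Pi(P_1)=0$,
\[
\mu I=\sum_{k=1}^\ell(H_kf_1)(H_kf_1)^*+\mu f_1f_1^* .
\]
The right side has rank at most $\ell+1$. The hypothesis $N<D^2$ gives $\mu>0$, so $D\le\ell+1=D^2-N+1$. (For $N=D^2$ both sides vanish and nothing follows.)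

\emph{The basis in (b).} Now $\ell=D-1$ and $\mu=\frac1D$. With $H_0=I/\sqrt D$, this value of $\mu$ lets us absorb the extra terms of \eqref{eq:key} into the sums:
\[
\mathcal{E}(M):=\sum_{k=0}^\ell H_kMH_k=\sum_{k=0}^\ell\operatorname{tr}(H_kM)H_k .
\]
The right side is the orthogonal projection onto the complex span $\mathcal{W}$ of $H_0,\dots,H_\ell$, which has dimension $D$. We show that the $H_k$ commute. As $I\in\mathcal{W}$, we have $\sum_kH_k^2=\mathcal{E}(I)=I$, so $\operatorname{tr}\mathcal{E}(M)=\operatorname{tr}(M\sum_kH_k^2)=\operatorname{tr}M$. For Hermitian $M\in\mathcal{W}$ we have $\mathcal{E}(M)=M$, and with $[M,H]=MH-HM$,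
\[
\sum_k[M,H_k]^*[M,H_k]=\mathcal{E}(M^2)-\mathcal{E}(M)M-M\mathcal{E}(M)+M\mathcal{E}(I)M=\mathcal{E}(M^2)-M^2 .
\]
The right side has trace $0$ and the left side is a sum of positive semidefinite matrices, so every $[M,H_k]$ vanishes. Commuting Hermitian matrices are diagonal in a common orthonormal basis. In that basis $\mathcal{W}$ is a $D$-dimensional space of diagonal matrices, hence all of them, and $H_1,\dots,H_\ell$ span the traceless diagonal matrices. Each $P_n$ is orthogonal to these and has trace $1$, so its diagonal entries $|f_n(a)|^2$ all equal $\frac1D$.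

\emph{From the frame to the functions.} Write $f_n(a)=D^{-1/2}\theta_a(n)$ in this basis, so that $P_n(a,b)=\frac1D\theta_a(n)\overline{\theta_b(n)}$ with $|\theta_a(n)|=1$. Here $N-1=D(D-1)$, so $1-\gamma=\frac N{D^2}$. For $a\ne b$ the matrix $M=E_{ba}$ is traceless and orthogonal to $\mathcal{W}$, and $\operatorname{tr}(P_nE_{ba})=P_n(a,b)$. The $(a',b')$ entry of \eqref{eq:frame}, multiplied by $D^2$, is
\[
\sum_n\theta_a(n)\overline{\theta_b(n)}\,\theta_{a'}(n)\overline{\theta_{b'}(n)}=
\begin{cases}N&(a',b')=(b,a),\\0&\text{otherwise.}\end{cases}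
\]
Taking $a'=b'$ shows that $\theta_a\overline{\theta_b}$ is orthogonal to $1$; taking $a'\ne b'$ shows that it is orthogonal to $\theta_{b'}\overline{\theta_{a'}}$ unless $(b',a')=(a,b)$.

\emph{From the functions to the frame.} Given such $\theta_a$, let $f_n=D^{-1/2}(\theta_a(n))_{a=1}^D$, a unit vector. The $(a,b)$ entry of $\sum_nf_nf_n^*$ is $\frac1D\sum_n\theta_a(n)\overline{\theta_b(n)}$, which is $\frac ND$ for $a=b$ and $0$ otherwise; this is tightness. The matrix whose rows are the functions $1$ and $\theta_a\overline{\theta_b}$ has $1+D(D-1)=N$ rows and $N$ columns, and its rows are orthogonal of equal norm $\sqrt N$. So it is $\sqrt N$ times a unitary matrix and its columns are orthogonal: for $n\ne n'$,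
\[
0=1+\sum_{a\ne b}\theta_a(n)\overline{\theta_a(n')}\;\overline{\theta_b(n)}\theta_b(n')=1+\Big|\sum_a\theta_a(n)\overline{\theta_a(n')}\Big|^2-D .
\]
Thus $|\langle f_n,f_{n'}\rangle|^2=\frac{D-1}{D^2}$ for all $n\neq n'$.

\emph{Equality in (a).} Let $q=D-1$ be a prime power, so $N=D^2-D+1=q^2+q+1$. We recall the Singer difference set. The group $\mathbb{F}_{q^3}^\times/\mathbb{F}_q^\times$ is cyclic of order $N$, and its elements are the one-dimensional $\mathbb{F}_q$-subspaces of $\mathbb{F}_{q^3}$. Let $\Delta$ be the set of the $q+1$ elements contained in a fixed two-dimensional subspace $Y$. If $g\notin\mathbb{F}_q$, then $gY\ne Y$, since otherwise $Y$ would be a vector space over $\mathbb{F}_q(g)=\mathbb{F}_{q^3}$; so $gY\cap Y$ is one-dimensional, and the class of $g$ is a quotient of two elements of $\Delta$ in exactly one way. Written additively, $\Delta$ is a $D$-element difference set in $\mathbb{Z}_N$ with $\lambda=1$, and the construction in Section~\ref{sec:intro} gives an $\mathrm{ETF}(D,N)$;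 in the language of (b), $\theta_x(n)=e^{2\pi inx/N}$ for $x\in\Delta$.
\end{proof}

\begin{example}\label{ex:three}
Let $D=3$ and $N>6$. The Conjecture admits $N=7$, where $\frac{D(D-1)}{N-1}=1$, and $N=9$, and by the first paragraph of this section no other $N$. The difference set $\{0,1,3\}\subset\mathbb{Z}_7$ gives an $\mathrm{ETF}(3,7)$, Example~\ref{ex:reflection} gives an $\mathrm{ETF}(3,9)$, and $N\le9$ always. For $N=8$ we have $\ell=1$ and $\mu=\frac16$, and \eqref{eq:key} would write $\frac16I$ on $\mathbb{C}^3$ as a sum of two matrices of rank at most one. So the Conjecture holds for $D=3$.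
\end{example}

\begin{thebibliography}{1}

\bibitem{FJ}
Matthew Fickus, John Jasper, \emph{Equiangular tight frames from group divisible designs}, arXiv:1803.07468 (2018).

\end{thebibliography}
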